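# Tensor tomography for Anosov thermostats: holomorphic 2-forms on a disc bundle

## 1. Geodesics on a negatively curved surface

Let $M$ be a closed, connected, oriented surface with a Riemannian metric and Gauss curvature $K$. Suppose we know the integral of a symmetric 2-tensor plus a 1-form along every closed geodesic, and all these integrals vanish. Must the tensor and the form vanish for an obvious reason? We first answer this for $K<0$, and then ask what happens when a force bends the geodesics and the curvature has no sign.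

**Frame.** Let $SM$ be the unit sphere bundle, $i$ the rotation by $\pi/2$ in the tangent planes, $X$ the geodesic vector field on $SM$, $V$ the vertical field (rotation of $v$ at unit speed), and $H$ the horizontal lift of $iv$. Then
$$[V,X]=H,\qquad [V,H]=-X,\qquad [X,H]=KV, \tag{1}$$
and $X,H,V$ preserve the Liouville measure $d\Sigma$. In oriented isothermal coordinates $g=e^{2\rho}|dz|^2$, a unit vector is $v=e^{-\rho}e^{i\theta}$, we have $V=\partial_\theta$ and $d\Sigma=e^{2\rho}\,dx\,dy\,d\theta$. Norms are $L^2(d\Sigma)$ norms.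

**Modes and degree.** Let $\Omega_k=\{u\in C^\infty(SM,\mathbb C):Vu=iku\}$. Locally its elements are $n(z)e^{ik\theta}$. Every smooth $u$ is $\sum_k u_k$ with $u_k\in\Omega_k$, the terms are orthogonal, and $\|u_k\|$ decays faster than any power of $|k|$. We say that $u$ has degree $\le m$ if $u_k=0$ for $|k|>m$.

For example, a function $h(x)$ lies in $\Omega_0$, and a real 1-form $\psi$, read as $(x,v)\mapsto\psi_x(v)$, lies in $\Omega_1\oplus\Omega_{-1}$. The real functions of degree $\le1$ are exactly the functions $h+\psi$. A symmetric 2-tensor $q$, read as $q_x(v,v)$, has modes $-2,0,2$; the metric itself is the constant function $1$. So $q+\sigma$ has degree $\le2$.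

Put $\eta_\pm=\frac12(X\mp iH)$. By (1), $[V,\eta_\pm]=\pm i\eta_\pm$, so $\eta_\pm:\Omega_k\to\Omega_{k\pm1}$. Also $X=\eta_++\eta_-$. Since $X^*=-X$ and $H^*=-H$ we have $\eta_+^*=-\eta_-$, and $[\eta_+,\eta_-]=\frac i2[X,H]=\frac i2KV$. Hence for $u\in\Omega_k$
$$\|\eta_+u\|^2-\|\eta_-u\|^2=([\eta_+,\eta_-]u,u)=-\frac k2\int K|u|^2\,d\Sigma. \tag{2}$$

**Proposition 1.** Let $K<0$ and $m\ge1$. If $u\in C^\infty(SM)$ and $Xu$ has degree $\le m$, then $u$ has degree $\le m-1$.

*Proof.* Let $k\ge m$. The mode $k+1$ of $Xu$ vanishes, so $\eta_+u_k=-\eta_-u_{k+2}$. By (2) in $\Omega_{k+2}$ with $K<0$,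
$$\|\eta_+u_k\|=\|\eta_-u_{k+2}\|\le\|\eta_+u_{k+2}\|\le\|\eta_+u_{k+4}\|\le\cdots .$$
These numbers tend to $0$, because $\eta_+u_j$ is the mode $j+1$ of the $L^2$ function $\eta_+u$. So $\eta_+u_k=0$, and (2) gives $0=\|\eta_-u_k\|^2+\frac k2\int|K||u_k|^2$. As $k\ge1$, $u_k=0$. Negative modes follow by applying this to $\bar u$. $\square$

The geodesic flow of a negatively curved closed surface is Anosov. For Anosov flows the smooth Livšic theorem (precise statement in Section 2) turns vanishing integrals over closed orbits into an equation $Xu=q+\sigma$ with $u$ smooth and real. Proposition 1 with $m=2$ says $u=h+\psi$. So $q+\sigma$ is the derivative of a function plus a 1-form, which is the obvious reason for its integrals to vanish.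

The proof used two things: the equation for the modes links only $u_k$ and $u_{k+2}$, and the curvature term in (2) has a sign. What changes when both are lost?

## 2. Thermostats and potential pairs

The following question is posed in Dan Jane, Gabriel P. Paternain, "On the injectivity of the X-ray transform for Anosov thermostats", arXiv:0708.1017 (2007).

**Definition (thermostat).** Let $f$ be a smooth function and $\mathbf e$ a smooth vector field on $M$. The thermostat is the flow $\phi_t$ on $SM$ induced by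
$$\frac{D\dot\gamma}{dt}=\lambda(\gamma,\dot\gamma)\,i\dot\gamma,\qquad \lambda(x,v)=f(x)+\langle\mathbf e(x),iv\rangle .$$
Its generator is $F=X+\lambda V$. If $f=0$ and $\mathbf e=0$ it is the geodesic flow; if only $\mathbf e=0$ it is a magnetic flow. In the original question $\mathbf e$ has zero divergence; we shall not need this.

**Definition (X-ray transform, potential pair, s-injectivity).** For a smooth symmetric 2-tensor $q$ and a smooth 1-form $\sigma$, let $I[q,\sigma](\Gamma)=\int_\Gamma(q+\sigma)$, where $\Gamma$ runs over the closed trajectories of $\phi$. The pair $[q,\sigma]$ is a potential pair if $F(h+\psi)=q+\sigma$ for some smooth function $h$ and 1-form $\psi$ on $M$. We say that $I$ is s-injective if $I[q,\sigma]=0$ implies that $[q,\sigma]$ is a potential pair.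

A potential pair has $I[q,\sigma]=0$: one integrates a derivative over a closed orbit.

*Example.* Since $V(\psi(v))=\psi(iv)$,
$$F(h+\psi)=dh(v)+(\nabla_v\psi)(v)+f\,\psi(iv)+\langle\mathbf e,iv\rangle\psi(iv).$$
The pair is $\sigma=dh+f\,\psi\circ i$, $q(v,v)=(\nabla_v\psi)(v)+\langle\mathbf e,iv\rangle\psi(iv)$. When $f\ne0$ the tensor and the form are coupled through $\psi$; this is why pairs are studied.

**Definition (Anosov).** The flow is Anosov if $T(SM)=\mathbb RF\oplus E^s\oplus E^u$ with continuous $d\phi_t$-invariant line bundles such that, for some $C,a>0$ and all $t\ge0$, $\|d\phi_t|_{E^s}\|\le Ce^{-at}$ and $\|d\phi_{-t}|_{E^u}\|\le Ce^{-at}$.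

The smooth Livšic theorem, which we quote, says: if $\phi$ is Anosov, then for smooth $q,\sigma$ we have $I[q,\sigma]=0$ if and only if there is a smooth $u:SM\to\mathbb R$ with $Fu=q+\sigma$.

**Notation.** Put
$$\alpha=\langle\mathbf e,iv\rangle,\quad \lambda=f+\alpha,\quad F^0=X+\alpha V=F-fV,\quad c=V\lambda=-\langle\mathbf e,v\rangle,\quad H_c=H+cV,$$
$$\kappa=K-H\lambda+\lambda^2+F(c).$$
Then $Vc=-\alpha$ and $\operatorname{div}F=V\lambda=c$. We claim
$$[V,F]=[V,F^0]=H_c,\qquad [V,H_c]=-F^0,\qquad [F,H_c]=-\lambda F+\kappa V-cH_c. \tag{3}$$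
The first two: $[V,X+\lambda V]=H+cV$, the same with $\alpha$ for $\lambda$ because $V\alpha=c$, and $[V,H+cV]=-X-\alpha V$. For the last,
$$[X+\lambda V,H+cV]=KV+(Xc)V-cH-\lambda X-(H\lambda)V+\lambda(Vc)V-c^2V;$$
substitute $X=F-\lambda V$, $H=H_c-cV$; the $V$-coefficient becomes $K+Xc+\lambda Vc-H\lambda+\lambda^2=\kappa$.

Let $\mu_\pm=\frac12(F^0\mp iH_c)$. By (3), $[V,\mu_\pm]=\pm i\mu_\pm$, so $\mu_\pm:\Omega_k\to\Omega_{k\pm1}$, and
$$F=\mu_++\mu_-+fV .$$
Write $c=c_1+c_{-1}$ with $c_{\pm1}\in\Omega_{\pm1}$. From $Vc=-\alpha$ we get $i\alpha=c_1-c_{-1}$. Since $\operatorname{div}F^0=V\alpha=c$ and $\operatorname{div}H_c=Vc=-\alpha$, $\operatorname{div}\mu_\pm=\frac12(c\pm i\alpha)=c_{\pm1}$, hence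
$$\int(\mu_\pm a)\,b\,d\Sigma=-\int a\,(\mu_\pm+c_{\pm1})b\,d\Sigma . \tag{4}$$

*Example.* Let $K=-1$, $\mathbf e=0$, $f=s$ constant with $0\le s<1$. Then $c=0$ and $\kappa=s^2-1$. For $r=\pm\sqrt{1-s^2}$ put $W_r=H+rV+\frac srF$. By (3), $[F,H+rV]=-sF-r^2V-rH$, so $[F,W_r]=-rW_r$, that is, $d\phi_tW_r=e^{rt}W_r\circ\phi_t$. The flow is Anosov.

**What the theorems say.** In the following, the thermostat is Anosov and $f,\mathbf e$ are arbitrary smooth; no divergence condition is assumed.

**Theorem A.** If $u\in C^\infty(SM,\mathbb R)$ and $Fu=q+\sigma$, then $u=h+\psi$ for a function $h$ and a 1-form $\psi$ on $M$. Hence, by the smooth Livšic theorem, $I$ is s-injective. The pair $(h,\psi)$ is unique up to adding a constant to $h$.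

**Theorem B.** Let $m\ge1$. If $u\in C^\infty(SM)$ and $Fu$ has degree $\le m$, then $u$ has degree $\le m-1$. If $Fu$ has degree $0$, then $Fu=0$ and $u$ is constant.

**Theorem C.** Let $k\ge2$ and $a\in\Omega_k$ with $(\mu_-+c_{-1})a=0$. Then there is a distribution $\nu=\sum_{j\ge k}\nu_j$, $\nu_j\in\Omega_j$, $\|\nu_j\|_{L^2}=O(j^{N'})$ for some $N'$, with $\nu_k=a$ and $\int(Fu)\,\nu=0$ for all $u\in C^\infty(SM)$.

So the answer is yes, for every Anosov thermostat.

*Why Section 1 does not extend.* The modes now satisfy $(Fu)_k=\mu_+u_{k-1}+ikfu_k+\mu_-u_{k+1}$. Already for $\mathbf e=0$, $(Fu)_k=0$ gives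
$$\|\eta_-u_{k+1}\|^2=\|\eta_+u_{k-1}\|^2+k^2\|fu_k\|^2+2\operatorname{Re}(\eta_+u_{k-1},ikfu_k),$$
and the last term has no sign, so monotonicity is gone. Moreover Anosov is a condition on orbits, not on the sign of $K$, so (2) gives no inequality either.

## 3. The linearized flow and its Riccati equation

The Anosov hypothesis enters through two functions $r_u,r_s$ on $SM$, which we now construct.

**Step 1: the genus is at least 2.** By Plante–Thurston (Topology 11, 1972), $\pi_1(SM)$ has exponential growth. For the sphere $\pi_1(SM)$ is finite, and for the torus it is abelian. So $M$ has genus $g\ge2$.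

**Step 2: the linear equation.** Let $Q=T(SM)/\mathbb RF$, trivialized by $(H_c,V)$. Let $W(t)=d\phi_t(w)$ have class $YH_c+ZV$. Differentiating $d\phi_{-t}W(t)=w$ gives, modulo $F$, $0=\dot YH_c+\dot ZV+Y[F,H_c]+Z[F,V]$, so by (3)
$$\dot Y=cY+Z,\qquad \dot Z=-\kappa Y. \tag{5}$$
$E^s,E^u$ project to continuous, invariant, transverse line subbundles of $Q$, denoted in the same way.

**Lemma 2.** $E^s,E^u\subset Q$ are everywhere transverse to $V$.

*Proof.* The plan is to count crossings of $E$ with $V$ along closed orbits, and to show that the count has the wrong sign for one orbit out of two.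

We use Ghys (*Flots d'Anosov sur les 3-variétés fibrées en cercles*, ETDS 4, 1984): after passing to a finite cover of $SM$ if necessary, $\phi$ is topologically orbit equivalent to the lift of the geodesic flow of a closed hyperbolic surface (or orbifold) $S$ to a finite cover $N$ of $T^1S$. Passing to a cover is harmless: the flow, the frame and the splitting lift, and the claim descends.

Rotation of the fibers of $T^1S$ by angles in $[0,\pi]$ is an isotopy from the identity to the flip $v\mapsto-v$, which maps geodesic orbits to reversed geodesic orbits. It lifts to an isotopy of $N$ starting at the identity. Applying the lifted isotopy to a closed orbit, and transporting by the orbit equivalence, we find: for each closed orbit $\gamma$ of $\phi$ there is a closed orbit $\gamma'$ such that $\gamma$ is freely homotopic to $\gamma'$ traversed backward. Closed orbits of $\phi$ are dense, since the lifted geodesic flow is a volume preserving Anosov flow.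

Let $E=E^s$ or $E^u$. The continuous map $x\mapsto[E(x)]\in\mathbb P(Q_x)\cong\mathbb{RP}^1$ assigns to each loop an integer degree $\delta$, which depends only on the free homotopy class and changes sign under reversal. The angle $\vartheta$ of a solution $(Y,Z)$ of (5) satisfies
$$\dot\vartheta=\frac{Y\dot Z-Z\dot Y}{Y^2+Z^2}=\frac{-\kappa Y^2-cYZ-Z^2}{Y^2+Z^2},$$
which is $-1$ whenever $Y=0$. As $E$ is invariant, along orbits it is spanned by solutions of (5). So it crosses $V$ transversally, always in the negative direction, and $\delta(\gamma)=-n(\gamma)$, where $n(\gamma)\ge0$ is the number of crossings in one period. Now $-n(\gamma')=\delta(\gamma')=-\delta(\gamma)=n(\gamma)$, so $n(\gamma)=0$ for every closed orbit.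

Suppose $E(x_0)=V$. Along the orbit of $x_0$ the angle of $E$ passes strictly through that of $V$. By continuity of $E$ and the intermediate value theorem, $E$ meets $V$ along all nearby orbits, in particular along a closed one. This is a contradiction. $\square$

**Step 3: the Riccati equation.** By Lemma 2, $E^{u}=\{Z=r_uY\}$ and $E^s=\{Z=r_sY\}$ with $r_u,r_s$ continuous on $SM$, nowhere equal, smooth along orbits. Substituting $Z=rY$ in (5),
$$Fr+r^2+cr+\kappa=0\qquad(r=r_u,r_s). \tag{6}$$
So $Fr$ is continuous. On $E^u$ and $E^s$ we have $\dot Y=(c+r)Y$, and $|Y|$ is comparable to the norm because $r$ is bounded. Hence there are $a_0,C>0$ with, for $t\ge0$, uniformly on $SM$,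
$$\int_0^t(c+r_u)\circ\phi_\sigma\,d\sigma\ge a_0t-C,\qquad\int_0^t(c+r_s)\circ\phi_\sigma\,d\sigma\le-a_0t+C.$$
Subtracting the two equations (6), $F\log|r_u-r_s|=-(r_u+r_s+c)$, and $\log|r_u-r_s|$ is bounded. So $\int_0^t(r_u+r_s+c)\circ\phi_\sigma\,d\sigma$ is bounded, and with the second inequality
$$\int_0^tr_u\circ\phi_\sigma\,d\sigma\ge a_0t-C'. \tag{7}$$
In the example of Section 2, $r_u=\sqrt{1-s^2}=-r_s$.

**Lemma 3 (smoothing).** If $y,Fy,\dots,F^ly$ are continuous on $SM$, there are smooth $y_n$ with $F^jy_n\to F^jy$ uniformly for $j\le l$.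

*Proof.* Let $\chi_i$ be a smooth partition of unity subordinate to finitely many flow boxes. In the $i$-th box $F=\partial_s$, and $\chi_iy$ has compact support with $\partial_s^j(\chi_iy)$ continuous for $j\le l$. Convolution with a mollifier commutes with $\partial_s$, so the mollified functions and these derivatives converge uniformly. Sum over $i$. $\square$

## 4. An energy identity, which decides degree one

A sensible first approach is to replace the mode-by-mode identity (2) by an integral identity for the whole of $u$, with $\kappa$ absorbed by (6). It works when $Fu$ has degree $\le1$.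

**Lemma 4.** Let $u\in C^\infty(SM,\mathbb R)$ and $r=r_u$ or $r_s$. Then
$$\|VFu\|^2=\|FVu-rVu\|^2+\|Fu\|^2. \tag{8}$$
Consequently, if $u\in C^\infty(SM)$ and $Fu$ has degree $\le1$, then $Vu=0$ and $(Fu)_0=0$.

*Proof.* **Step 1: an identity with $\kappa$.** We have $V^*=-V$, $F^*=-(F+c)$, $H_c^*=-(H_c+Vc)$. By (3), $VH_c=H_cV-F+fV$ and $H_cF=FH_c+\lambda F-\kappa V+cH_c$. Therefore
$$(H_cu,VFu)=-(VH_cu,Fu)=-(H_cVu,Fu)+\|Fu\|^2-(fVu,Fu),$$
$$-(H_cVu,Fu)=(Vu,H_cFu)+((Vc)Vu,Fu),$$
$$(Vu,H_cFu)=(Vu,FH_cu)+(\lambda Vu,Fu)-(\kappa Vu,Vu)+(cVu,H_cu),$$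
$$(Vu,FH_cu)=-(FVu,H_cu)-(cVu,H_cu).$$
Adding, the terms with $(Vu)(Fu)$ have total coefficient $\lambda+Vc-f=0$, and
$$(H_cu,VFu)+(H_cu,FVu)=\|Fu\|^2-(\kappa Vu,Vu).$$
As $H_c=VF-FV$, the left side is $((VF-FV)u,(VF+FV)u)=\|VFu\|^2-\|FVu\|^2$. Thus
$$\|VFu\|^2=\|FVu\|^2-(\kappa Vu,Vu)+\|Fu\|^2.$$

**Step 2: completing the square.** For smooth real $w$, $-2(rw,Fw)=-\int rF(w^2)=\int(Fr+cr)w^2$. This is $F^*=-(F+c)$ for smooth $r$, and it holds for our $r$ by Lemma 3 with $l=1$. By (6),
$$\|Fw-rw\|^2=\|Fw\|^2+\int(Fr+cr+r^2)w^2=\|Fw\|^2-(\kappa w,w).$$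
With $w=Vu$, Step 1 becomes (8).

**Step 3: degree one.** Real and imaginary parts may be treated separately, so let $u$ be real. If $Fu$ has degree $\le1$, then $\|VFu\|^2=\|Fu\|^2-\|(Fu)_0\|^2$, and (8) forces $(Fu)_0=0$ and $FVu=rVu$, for $r=r_u$ and for $r=r_s$. Hence $(r_u-r_s)Vu=0$, so $Vu=0$. $\square$

*Where it stops.* If $Fu$ has degree $\le2$, (8) reads
$$\|FVu-rVu\|^2=3\|(Fu)_2\|^2+3\|(Fu)_{-2}\|^2-\|(Fu)_0\|^2 .$$
The right side has no sign, and nothing follows. The modes $\pm2$ of $Fu$ must be removed before Lemma 4 can act.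

## 5. Removing the top mode with invariant distributions

To remove the mode $-m$ of $Fu$ we want to write it as $\mu_-b$ with $b\in\Omega_{-(m-1)}$. This is an elliptic equation on $M$, and its solvability condition is exactly what Theorem C checks.

**Proposition 5.** Theorem C implies Theorems B and A.

*Proof of Theorem B.* We may take $u$ real. The case $m=1$ is Lemma 4. If $Fu$ has degree $0$, Lemma 4 gives $Vu=0$ and $Fu=(Fu)_0=0$; then $du(v)=Xu=Fu=0$ for all $v$, so $u$ is constant.

Let $m\ge2$, assume the statement for $m-1$, and let $\tilde f=Fu$ have degree $\le m$.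

**Step 1: the solvability condition holds.** Let $a\in\Omega_m$ with $(\mu_-+c_{-1})a=0$, and let $\nu$ be as in Theorem C with $k=m$. The mode $\nu_j$ pairs only with $\tilde f_{-j}$, which vanishes for $j>m$. So
$$0=\int(Fu)\,\nu=\int\tilde f_{-m}\,a\,d\Sigma.$$

**Step 2: solving.** The operator $\mu_-:\Omega_{-(m-1)}\to\Omega_{-m}$ is a first-order elliptic operator between line bundles over $M$: its principal part is $\partial_{\bar z}$ up to a nonvanishing factor (see (10) below). By (4), its transpose for the nondegenerate pairings $\int_{SM}$ of $\Omega_{-j}$ with $\Omega_j$ is $-(\mu_-+c_{-1}):\Omega_m\to\Omega_{m-1}$. The range of an elliptic operator on a closed manifold is the annihilator of the kernel of its transpose. By Step 1, $\tilde f_{-m}=\mu_-b$ with $b\in\Omega_{-(m-1)}$.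

**Step 3: subtracting.** As $\tilde f$ is real and $\overline{\mu_-}=\mu_+$, $\tilde f_m=\mu_+\bar b$. Put $w=b+\bar b$, which is real of degree $\le m-1$. Since $m\ge2$, $(Fw)_{-m}=\mu_-b$ and $(Fw)_m=\mu_+\bar b$. So $F(u-w)$ has degree $\le m-1$, by induction $u-w$ has degree $\le m-2$, and $u$ has degree $\le m-1$.

*Proof of Theorem A.* If $Fu=q+\sigma$ with $u$ smooth and real, then $Fu$ has degree $\le2$, so $u$ has degree $\le1$ by Theorem B, that is, $u=h+\psi$. If $I[q,\sigma]=0$, the smooth Livšic theorem gives such a $u$, and $F(h+\psi)=q+\sigma$. If $F(h+\psi)=0$, Theorem B says that $h+\psi$ is constant, so $\psi=0$ and $h$ is constant; this is the uniqueness claim. $\square$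

It remains to prove Theorem C. Since $(Fu)_{-j}=\mu_+u_{-j-1}+\mu_-u_{-j+1}-ijfu_{-j}$, formula (4) shows that the condition $\int(Fu)\nu=0$ amounts to the equations
$$(\mu_-+c_{-1})\nu_{j+1}+ijf\nu_j+(\mu_++c_1)\nu_{j-1}=0\qquad\text{for all }j. \tag{9}$$

*Theorem C by hand for the geodesic flow with $K<0$.* Here (9) is $\eta_-\nu_{j+1}=-\eta_+\nu_{j-1}$. Start with $\nu_k=a$, $\eta_-a=0$, and go up in steps of two. For $j\ge1$ the operator $\eta_-\eta_+=-\eta_+^*\eta_+$ on $\Omega_j$ is elliptic, self-adjoint and injective by (2), so there is a smooth $w\in\Omega_j$ with $\eta_-\eta_+w=-\eta_+\nu_{j-1}$. Put $\nu_{j+1}=\eta_+w$. By (2), $\|\eta_-w\|\le\|\eta_+w\|$, so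
$$\|\nu_{j+1}\|^2=-(\eta_-\eta_+w,w)=(\eta_+\nu_{j-1},w)=-(\nu_{j-1},\eta_-w)\le\|\nu_{j-1}\|\,\|\nu_{j+1}\|.$$
The norms do not increase, and $\nu$ is a distribution.

*The same recursion with $f\ne0$.* Still with $K<0$, $\mathbf e=0$, solve $\eta_-\eta_+w=-(\eta_+\nu_{j-1}+ijf\nu_j)$. By (2), $\|w\|\le(2/(jk_0))^{1/2}\|\eta_+w\|$ with $k_0=\min|K|$, and the computation above gives only
$$\|\nu_{j+1}\|\le\|\nu_{j-1}\|+\|f\|_\infty(2j/k_0)^{1/2}\,\|\nu_j\|.$$
Iterating, the bound grows at least like $C_1^j\sqrt{(j-1)!}$, with $C_1=\|f\|_\infty(2/k_0)^{1/2}$, faster than any power of $j$. It does not show that $\sum\nu_j$ is a distribution. Solving one mode at a time loses control; we shall solve for all modes at once.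

## 6. Two commuting equations and a complex structure on the disc bundle

**Generating function.** Put the modes into one function $\nu(t,\cdot)=\sum_{j\ge k}e^{-jt}\nu_j$, $t>0$. That the $j$-th mode carries the factor $e^{-jt}$ is the equation $T\nu=0$ with $T=\partial_t-iV$. Multiplying (9) by $e^{-jt}$ and summing gives
$$\big(F_t+e^tc_{-1}+e^{-t}c_1\big)\nu=0,\qquad F_t=e^{-t}\mu_++e^t\mu_-+fV=\cosh t\,F^0+i\sinh t\,H_c+fV .$$
By (3), $[V,F_t]=\cosh t\,H_c-i\sinh t\,F^0$, so
$$[F_t,T]=-(\sinh t\,F^0+i\cosh t\,H_c)+i[V,F_t]=0 .$$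
Two commuting complex vector fields on a real 4-manifold suggest a $\bar\partial$-system. The manifold is the disc bundle.

**Step 1: coordinates.** Let $Z=\{(x,w)\in TM:|w|<1\}$, with projection $\pi:Z\to M$ and $M$ embedded as the zero section. Then $Z\setminus M\cong SM\times(0,\infty)$ via $(x,v,t)\mapsto(x,e^{-t}v)$, and objects on $SM$ are regarded as $t$-independent objects on $Z\setminus M$. In isothermal coordinates put $\zeta=e^{-t+i\theta}$; the tangent vector is $e^{-\rho}\zeta$ and its length is $|\zeta|$. So $(z,\zeta)$ are smooth coordinates on $Z$, with $\partial_\theta=i\zeta\partial_\zeta-i\bar\zeta\partial_{\bar\zeta}$, $\partial_t=-\zeta\partial_\zeta-\bar\zeta\partial_{\bar\zeta}$, and $T=-2\bar\zeta\partial_{\bar\zeta}$. Thus $T\nu=0$ means that $\nu$ is holomorphic in $\zeta$.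

**Step 2: $\mu_\pm$ in coordinates.** We have
$$X=e^{-\rho}\big(\cos\theta\,\partial_x+\sin\theta\,\partial_y+(-\rho_x\sin\theta+\rho_y\cos\theta)\partial_\theta\big),$$
and $H=[V,X]$ is obtained by differentiating the coefficients in $\theta$. Hence $\frac12(X-iH)=e^{-\rho}e^{i\theta}(\partial_z+i\rho_z\partial_\theta)$. Write $\alpha=\mathbf ae^{i\theta}+\bar{\mathbf a}e^{-i\theta}$, $\mathbf a=\mathbf a(z)$. As $c=V\alpha$, we get $\alpha-ic=2\mathbf ae^{i\theta}$, $c_1=i\mathbf ae^{i\theta}$, $c_{-1}=-i\bar{\mathbf a}e^{-i\theta}$, and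
$$\mu_+=e^{-\rho}e^{i\theta}\big(\partial_z+(i\rho_z+e^\rho\mathbf a)\partial_\theta\big),\qquad\mu_-=\overline{\mu_+}. \tag{10}$$

**Step 3: the structure.** Put
$$\Xi=\partial_{\bar z}+\zeta^2\partial_z+B\partial_\zeta,\qquad B=b_1\zeta+b_2\zeta^2+b_3\zeta^3,$$
$$b_1=\rho_{\bar z}+ie^\rho\bar{\mathbf a},\qquad b_2=ife^\rho,\qquad b_3=-\rho_z+ie^\rho\mathbf a .$$
Since $\zeta e^{-t}e^{i\theta}=\zeta^2$ and $\zeta e^te^{-i\theta}=1$, and $\partial_\theta\equiv i\zeta\partial_\zeta$ modulo $\partial_{\bar\zeta}$,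
$$e^\rho\zeta F_t\equiv\zeta^2\partial_z+\partial_{\bar z}+i\zeta\big[\zeta^2(i\rho_z+e^\rho\mathbf a)+(-i\rho_{\bar z}+e^\rho\bar{\mathbf a})+\zeta fe^\rho\big]\partial_\zeta=\Xi\pmod{\partial_{\bar\zeta}}. \tag{11}$$
Let $T^{0,1}Z=\operatorname{span}(\Xi,\partial_{\bar\zeta})$. Off $M$ it is $\operatorname{span}(F_t,T)$, which is intrinsic; so it is independent of coordinates off $M$, and on $M$ by continuity. It is transverse to its conjugate: modulo $\partial_\zeta,\partial_{\bar\zeta}$, the fields $\Xi,\overline\Xi$ are $\partial_{\bar z}+\zeta^2\partial_z$ and $\partial_z+\bar\zeta^2\partial_{\bar z}$, with determinant $\pm(1-|\zeta|^4)\ne0$. It is involutive, since the coefficients of $\Xi$ do not involve $\bar\zeta$, so $[\partial_{\bar\zeta},\Xi]=0$. By the Newlander–Nirenberg theorem, $Z$ is a complex surface on which $s$ is holomorphic exactly when $\Xi s=s_{\bar\zeta}=0$.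

On $\zeta=0$ we have $\Xi=\partial_{\bar z}$, so $M$ is a compact complex curve in $Z$ with its usual complex structure. The fibers of $\pi$ are complex curves with coordinate $\zeta$. The normal bundle of $M$ is, as a smooth complex line bundle, the vertical bundle along $M$, which is $TM$. So for the line bundle $\mathcal O(M)$, whose canonical section $\sigma_M$ vanishes to first order exactly on $M$,
$$\deg\mathcal O(M)|_M=\chi(M)=2-2g<0 .$$

**Step 4: why 2-forms.** The zero-order terms $e^tc_{-1}+e^{-t}c_1$ mean that $\nu$ is not a holomorphic function. We show that it is the coefficient of a holomorphic 2-form.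

The forms $\alpha_1=dz-\zeta^2d\bar z$ and $\alpha_2=d\zeta-B\,d\bar z$ annihilate $\Xi$ and $\partial_{\bar\zeta}$ and frame the $(1,0)$-forms. Let $\omega_0=\alpha_1\wedge\alpha_2=dz\wedge d\zeta-B\,dz\wedge d\bar z-\zeta^2d\bar z\wedge d\zeta$. Then $d\omega_0=-B_\zeta\,d\zeta\wedge dz\wedge d\bar z$. Modulo $\alpha_1,\alpha_2$, $ds\equiv(\Xi s)d\bar z+s_{\bar\zeta}d\bar\zeta$, and $d\bar z\wedge\omega_0=-d\zeta\wedge dz\wedge d\bar z$. Hence
$$\bar\partial(s\omega_0)=d(s\omega_0)=s_{\bar\zeta}\,d\bar\zeta\wedge\omega_0-(\Xi s+B_\zeta s)\,d\zeta\wedge dz\wedge d\bar z . \tag{12}$$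

Put $E=\zeta^2e^{-\rho}$ and associate to $s\omega_0$ the function $\nu=Es$.

*It is independent of coordinates.* Let $z'=z'(z)$ be holomorphic, $q=dz'/dz$, $\epsilon=q/|q|$. Then $e^{-\rho'}=|q|e^{-\rho}$ and $\zeta'=\epsilon\zeta$. As $\epsilon^2\bar q=q$, $\alpha_1'=q\,dz-\epsilon^2\bar q\zeta^2d\bar z=q\alpha_1$. The form $\alpha_2'$ is a combination of $\alpha_1,\alpha_2$, and $\alpha_2'(\partial_\zeta)=d\zeta'(\partial_\zeta)=\epsilon$, $\alpha_1(\partial_\zeta)=0$, $\alpha_2(\partial_\zeta)=1$; so $\alpha_2'\equiv\epsilon\alpha_2$ modulo $\alpha_1$. Thus $\omega_0'=q\epsilon\,\omega_0$ and $\nu'=\epsilon^2|q|(q\epsilon)^{-1}\nu=\nu$.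

*Its equation.* From $\Xi\zeta=B$,
$$\frac{\Xi E}E=2(b_1+b_2\zeta+b_3\zeta^2)-\rho_{\bar z}-\zeta^2\rho_z=B_\zeta+(b_1-\rho_{\bar z})-\zeta^2(b_3+\rho_z)=B_\zeta-e^\rho(i\mathbf a\zeta^2-i\bar{\mathbf a}),$$
so
$$\Xi s+B_\zeta s=E^{-1}\big(\Xi\nu+e^\rho(i\mathbf a\zeta^2-i\bar{\mathbf a})\nu\big). \tag{13}$$
Off $M$, $e^\rho\zeta e^tc_{-1}=-ie^\rho\bar{\mathbf a}$ and $e^\rho\zeta e^{-t}c_1=ie^\rho\mathbf a\zeta^2$. So if $\nu_{\bar\zeta}=0$, then by (11) the bracket in (13) is $e^\rho\zeta(F_t+e^tc_{-1}+e^{-t}c_1)\nu$. Let $\nu=\sum_jn_j(z)\zeta^j$ and $\nu_j=n_je^{ij\theta}\in\Omega_j$, so that $\nu=\sum e^{-jt}\nu_j$. Since $e^\rho\zeta e^{-jt}=e^\rho e^{-ij\theta}\zeta^{j+1}$, the coefficient of $\zeta^{j+1}$ in that bracket is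
$$e^\rho e^{-ij\theta}\big[(\mu_-+c_{-1})\nu_{j+1}+ijf\nu_j+(\mu_++c_1)\nu_{j-1}\big]. \tag{14}$$
Thus $s\omega_0$ is holomorphic if and only if $\nu$ is fiberwise holomorphic and its modes satisfy (9).

Theorem C now asks for a holomorphic 2-form on $Z$ whose function starts with $a$, that is, $\nu=n\zeta^k+O(\zeta^{k+1})$ where $a=n(z)e^{ik\theta}$, with controlled growth at the boundary. (Note that $s=e^\rho\zeta^{-2}\nu$ is smooth along $M$ because $k\ge2$.) For $L^2$-theory we need convexity at the boundary.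

## 7. The Riccati inequality makes the boundary strictly pseudoconvex

Recall that a smooth real function $\varphi$ is plurisubharmonic (psh) if $i\partial\bar\partial\varphi\ge0$, and strictly psh if $i\partial\bar\partial\varphi>0$. If $W_1,W_2$ is a frame of $(0,1)$-fields, then $d\beta(A,B)=A\beta(B)-B\beta(A)-\beta([A,B])$ with $\beta=\bar\partial\varphi$ gives
$$L_{ij}:=\partial\bar\partial\varphi(\overline{W_i},W_j)=\overline{W_i}W_j\varphi-[\overline{W_i},W_j]^{0,1}\varphi , \tag{15}$$
and strict plurisubharmonicity means that this Hermitian matrix is positive definite. For example, $\varphi=|z|^2$ on $\mathbb C$ and $W=\partial_{\bar z}$ give $1$. The matrix of $\partial\varphi\wedge\bar\partial\varphi$ is $(\overline{W_i}\varphi)(W_j\varphi)$.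

**Lemma 6.** There is $h\in C^\infty(SM,\mathbb R)$ such that $p:=Fh$ satisfies
$$Fp+p^2+cp+\kappa<0\quad\text{on }SM. \tag{16}$$

*Proof.* The functions $r_u,r_s$ give equality in (16) but are only continuous and not derivatives. We build a positive $y$ with $F^2y+cFy+\kappa y=-1$ and put $h=\log y$, after smoothing. Define
$$\xi(x)=\int_0^\infty e^{-\int_{-\tau}^0(c+r_u)(\phi_\sigma x)d\sigma}d\tau,\qquad y(x)=\int_0^\infty e^{-\int_0^\tau r_u(\phi_\sigma x)d\sigma}\,\xi(\phi_\tau x)\,d\tau .$$
The bounds of Section 3, applied at $\phi_{-\tau}x$ for $\xi$ and (7) for $y$, make the integrals converge uniformly, so $\xi,y$ are continuous and positive. Changing variables, with integrands evaluated along the orbit of $x$,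
$$\xi(\phi_tx)=\int_{-\infty}^te^{-\int_s^t(c+r_u)}ds,\qquad y(\phi_tx)=\int_t^\infty e^{-\int_t^sr_u}\,\xi(\phi_sx)\,ds .$$
Hence $F\xi=1-(c+r_u)\xi$ and $Fy=-\xi+r_uy$. Then
$$F^2y+cFy+\kappa y=-1+(c+r_u)\xi+(Fr_u)y+(r_u+c)(-\xi+r_uy)+\kappa y=-1$$
by (6). Here $y,Fy,F^2y$ are continuous. By Lemma 3 with $l=2$ there is a smooth $y_n>0$ with $F^2y_n+cFy_n+\kappa y_n<0$. For $h=\log y_n$ we have $p=Fy_n/y_n$ and $Fp+p^2+cp+\kappa=(F^2y_n+cFy_n+\kappa y_n)/y_n<0$. $\square$

*Example.* If $\kappa<0$, then $h=0$ works. For $K=-1$, $f=s$, the construction gives $\xi=(1-s^2)^{-1/2}$ and $y=(1-s^2)^{-1}$, again constant.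

With $h,p$ from Lemma 6, put $\varphi=-\log t-h$ on $Z\setminus M$.

**Lemma 7.** There is $t_0>0$ such that on $\{0<t<t_0\}$ both $i\partial\bar\partial\varphi>0$ and $i\partial\bar\partial\varphi>\frac12i\partial\varphi\wedge\bar\partial\varphi$.

*Proof.* We compute (15) for $W_1=F_t$, $W_2=T$ as $t\to0$. All $O(\cdot)$ are uniform on $SM$.

**Step 1: projections and first derivatives.** From $T-\overline T=-2iV$, $F_t-\overline{F_t}=2i\sinh t\,H_c$ and $F_t+\overline{F_t}=2\cosh t\,F^0+2fV$,
$$V^{0,1}=\tfrac i2T,\qquad(H_c)^{0,1}=\frac{F_t}{2i\sinh t},\qquad(F^0)^{0,1}=\frac{F_t-ifT}{2\cosh t}.$$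
Also $T\varphi=-\frac1t+iVh$ and $F_t\varphi=-F_th=-p+O(t)$.

**Step 2: $L_{22}$.** As $[\overline T,T]=0$, $L_{22}=(\partial_t^2+V^2)\varphi=t^{-2}+O(1)$.

**Step 3: $L_{12}$.** We have $[\overline{F_t},T]=-\partial_t\overline{F_t}+i[V,\overline{F_t}]$, where $\partial_t$ acts on the coefficients. By (3), $[V,\overline{F_t}]=\cosh t\,H_c+i\sinh t\,F^0$, so $[\overline{F_t},T]=-2\sinh t\,F^0+2i\cosh t\,H_c$. Its $(0,1)$-part is $(\coth t-\tanh t)F_t+if\tanh t\,T$. Applied to $\varphi$ this is $-\frac pt+O(1)$. Since $\overline{F_t}T\varphi=i\overline{F_t}Vh=O(1)$, $L_{12}=\frac pt+O(1)$.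

**Step 4: $L_{11}$.** Since $F=F^0+fV$,
$$[\overline{F_t},F_t]=2i[\cosh t\,F^0+fV,\ \sinh t\,H_c]=2i\sinh t\big([F,H_c]+(\cosh t-1)[F^0,H_c]\big)$$
$$=2i\sinh t\,(-\lambda F+\kappa V-cH_c)+R,$$
where $R$ is a combination of $F,H_c,V$ with $O(t^3)$ coefficients. Here $F^{0,1}=\frac{F_t}{2\cosh t}+\frac{if}2\big(1-\frac1{\cosh t}\big)T$, so the $F$-term contributes $O(t)F_t+O(t^3)T$. The $V$-term contributes $-\kappa\sinh t\,T$, and the $H_c$-term $-cF_t$. As $(H_c)^{0,1}=O(t^{-1})F_t$, $R$ contributes $O(t^2)F_t+O(t^3)T$. The $(0,1)$-part is therefore $(-\kappa t+O(t^3))T+(-c+O(t))F_t$, and applied to $\varphi$ it gives $\kappa+cp+O(t)$. As $\overline{F_t}F_t\varphi=-F^2h+O(t)=-Fp+O(t)$,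
$$L_{11}=-(Fp+cp+\kappa)+O(t).$$

**Step 5: positivity.** We get $t^2(L_{11}L_{22}-|L_{12}|^2)=-(Fp+cp+\kappa+p^2)+O(t)$, positive for small $t$ by (16) and compactness; also $L_{22}>0$. For $L'_{ij}=L_{ij}-\frac12(\overline{W_i}\varphi)(W_j\varphi)$,
$$L'_{22}=\frac1{2t^2}+O(1),\qquad L'_{12}=\frac p{2t}+O(1),\qquad L'_{11}=-(Fp+cp+\kappa)-\tfrac12p^2+O(t),$$
so $t^2\det L'=\frac12\big(-(Fp+cp+\kappa)-\frac12p^2\big)-\frac14p^2+O(t)=-\frac12(Fp+cp+\kappa+p^2)+O(t)>0$ for small $t$, and $L'_{22}>0$. $\square$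

The Anosov hypothesis has become the strict pseudoconvexity of $Z$ near its boundary: the leading term of the determinant is minus the left side of (16).

**The domains $D_\varepsilon$.** Let $\tau=te^h$ on $Z\setminus M$ and $\tau=+\infty$ on $M$, so $\varphi=-\log\tau$. Let $\varepsilon_0=\frac12t_0\min e^h$; then $\{\tau\le\varepsilon_0\}\subset\{t<t_0\}$. For $\varepsilon<\varepsilon_0$, $D_\varepsilon=\{\tau>\varepsilon\}$ is relatively compact in $Z$, since $t$ is bounded below on it. It is connected, since on each ray $t\mapsto(x,e^{-t}v)$ the condition is $t>\varepsilon e^{-h(x,v)}$, so all points are joined to $M$. Its boundary is smooth, as $\partial_t\tau=e^h>0$, and strongly pseudoconvex, as $\varphi$ is strictly psh near it and $D_\varepsilon=\{\varphi<-\log\varepsilon\}$ there.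

## 8. The zero section as the only compact curve, and global positivity

To use $L^2$-theory on all of $Z$ we need an exhaustion that is strictly psh away from $M$, and positivity along $M$, which the negative self-intersection of $M$ provides.

**Lemma 8.** $M$ is the only irreducible compact complex curve in $Z$. Every connected compact analytic subset of $Z$ is a point or $M$.

*Proof.* Let $n:\tilde C\to Z$ be the normalization of an irreducible compact curve $C\ne M$.

**Step 1: $\pi\circ n$ has positive degree.** The vertical bundle $\ker d\pi$ is a complex line subbundle of $TZ$. The quotient is, via $\pi_*$, the bundle $TM$ with the complex structure whose $(0,1)$-vectors are spanned by $\pi_*\Xi=\partial_{\bar z}+\zeta^2\partial_z$. As $|\zeta^2|<1$, replacing $\zeta^2$ by $\tau'\zeta^2$, $\tau'\in[0,1]$, deforms it to the standard structure, so it is positively oriented. As $d(\pi\circ n)$ is complex linear for this structure, at each point it is $0$ or an orientation preserving isomorphism. If it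 vanished identically, $C$ would lie in a fiber, and $\zeta$ would be a nonconstant holomorphic function on the compact $\tilde C$, which is impossible. So $d:=\deg(\pi\circ n)>0$.

**Step 2: contradiction.** Since $Z$ retracts to $M$, $c_1(\mathcal O(M))$ is the pullback by $\pi$ of a class of degree $2-2g$ on $M$. So $\deg n^*\mathcal O(M)=d(2-2g)<0$. But $n^*\sigma_M$ is a holomorphic section, not identically zero as $C\not\subset M$, so the degree is $\ge0$. This is a contradiction.

**Step 3: analytic sets.** $Z$ is connected and noncompact, so compact analytic subsets have dimension $\le1$. Their positive-dimensional irreducible components equal $M$, the others are isolated points, and connectedness gives the claim. $\square$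

**Lemma 9.** There is a smooth psh exhaustion $\psi$ of $Z$, strictly psh on $Z\setminus M$, with $\psi=-\log\tau$ for $\tau$ small.

*Proof.* Fix $0<\varepsilon'<\varepsilon_2<\varepsilon_1<\varepsilon_0$ and $D:=D_{\varepsilon'}$.

**Step 1: holomorphic functions on $D$ give local coordinates off $M$.** By Grauert (Ann. of Math. 68, 1958), $D$ is holomorphically convex. Let $\Phi:D\to Y$ be its Remmert reduction: $Y$ is a Stein space, $\Phi$ is holomorphic, surjective and proper with connected fibers, and $\Phi_*\mathcal O_D=\mathcal O_Y$. Let $x\in D\setminus M$. The fiber through $x$ is a connected compact analytic set containing $x\notin M$, so it is $\{x\}$ by Lemma 8. Let $\beta$ be a coordinate ball around $x$. As $\Phi$ is proper, $\Phi(D\setminus\beta)$ is closed, and it does not contain $\Phi(x)$; so there is a neighborhood $W$ of $\Phi(x)$ with $\Phi^{-1}(W)\subset\beta$. Since $\mathcal O_Y(W)=\mathcal O_D(\Phi^{-1}(W))$, the coordinate map $w$ on $\Phi^{-1}(W)$ is $G\circ\Phi$ with $G$ holomorphic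 on $W$. Then $G\circ(\Phi\circ w^{-1})=\mathrm{id}$, and $(\Phi\circ w^{-1})\circ G=\mathrm{id}$ on $W$ because every point of $W$ is $\Phi(x')$ and $\Phi w^{-1}G\Phi(x')=\Phi(x')$. So $\Phi$ is biholomorphic near $x$. As $Y$ is Stein, global functions on $Y$ give local coordinates at $\Phi(x)$. Pulled back, some pair of functions in $\mathcal O(D)$ gives local coordinates near $x$.

**Step 2: a psh function on $D$, strictly psh off $M$.** By Lindelöf, countably many $g_j\in\mathcal O(D)$ suffice for all points of $D\setminus M$. Let $K_1\subset K_2\subset\cdots$ be a compact exhaustion of $D$ with $K_j\subset\operatorname{int}K_{j+1}$, and $\delta_j=2^{-j}(1+\sup_{K_j}|g_j|^2)^{-1}$. The series $\sum\delta_jg_j(x)\overline{g_j(y)}$ converges locally uniformly on $D\times D$, and its terms are holomorphic in $(x,\bar y)$, so it may be differentiated termwise. Hence $\psi_0=\sum\delta_j|g_j|^2$ is smooth, and $i\partial\bar\partial\psi_0=\sum\delta_j\,i\partial g_j\wedge\overline{\partial g_j}$ is $\ge0$ on $D$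 and $>0$ on $D\setminus M$.

**Step 3: gluing to $\varphi$.** Let $\eta=\frac18\log(\varepsilon_1/\varepsilon_2)$, $C_0=-\frac12\log(\varepsilon_1\varepsilon_2)$, and $\delta>0$ with $\delta\psi_0\le\eta$ on the compact set $\{\tau\ge\varepsilon_2\}\subset D$. Put $\psi_1=\delta\psi_0+C_0$. Where $\tau=\varepsilon_1$, $\varphi=C_0-4\eta$, so $\psi_1-\varphi\ge4\eta$. Where $\tau=\varepsilon_2$, $\varphi=C_0+4\eta$, so $\varphi-\psi_1\ge3\eta$.

Let $m:\mathbb R\to\mathbb R$ be smooth, even and convex with $m(x)=|x|$ for $|x|\ge2\eta$, and $\mathcal M(a,b)=\frac12(a+b+m(a-b))$. As $|m'|\le1$, the partial derivatives $\mathcal M_a=\frac12(1+m'(a-b))$ and $\mathcal M_b=\frac12(1-m'(a-b))$ are $\ge0$ with sum $1$, and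
$$i\partial\bar\partial\mathcal M(a,b)=\mathcal M_a\,i\partial\bar\partial a+\mathcal M_b\,i\partial\bar\partial b+\tfrac12m''(a-b)\,i\partial(a-b)\wedge\bar\partial(a-b).$$
So $\mathcal M(a,b)$ is strictly psh if $a,b$ are, and equals $\max(a,b)$ if $|a-b|\ge2\eta$. Let $\psi=\psi_1$ on $\{\tau\ge\varepsilon_1\}$, $\psi=\mathcal M(\psi_1,\varphi)$ on $\{\varepsilon_2\le\tau\le\varepsilon_1\}$, and $\psi=\varphi$ on $\{\tau\le\varepsilon_2\}$. Since $4\eta>2\eta$ and $3\eta>2\eta$ strictly, the definitions agree near the two interfaces, so $\psi$ is smooth. It is psh, strictly psh off $M$ by Step 2 and Lemma 7, and it is an exhaustion because $-\log\tau\to\infty$ at the boundary of $Z$. $\square$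

**Convention.** A Hermitian metric on a line bundle, written in a local holomorphic frame as $e^{-\chi_0}$, has curvature $i\Theta=i\partial\bar\partial\chi_0$. Multiplying the metric by $e^{-\chi_1}$ adds $i\partial\bar\partial\chi_1$.

**Lemma 10.** $\mathcal O(-M)$ has a smooth Hermitian metric $\hat h$ on $Z$ with curvature $i\Theta>0$ everywhere such that for small $t$, under $\mathcal O(-M)\cong\mathcal O$ ($v\mapsto\sigma_Mv$) on $Z\setminus M$, $\hat h=e^{-C\psi}=\tau^C$ for some $C>0$.

*Proof.* **Step 1: a metric positive in the directions of $M$.** As $\deg\mathcal O(-M)|_M=2g-2>0$, $\mathcal O(-M)|_M$ has a metric of positive curvature. Extend it to a metric over $Z$ and patch, by a partition of unity, to a metric $h_0$ that is unchanged near $M$ and that for small $t$ is the trivial metric under the stated isomorphism. Along $M$, $i\Theta(h_0)$ is positive on $TM$.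

**Step 2: the normal direction.** Let $\chi$ be a cutoff function of $|\zeta|$ (the length of the tangent vector), equal to $1$ near $M$, with compact support in $Z$. Along $M$ the first derivatives of $|\zeta|^2$ vanish, so by (15) its Levi matrix in the frame $(\Xi,\partial_{\bar\zeta})$ consists of second derivatives there:
$$\overline\Xi\,\Xi|\zeta|^2=\overline\Xi(B\bar\zeta)=0,\qquad\overline\Xi\,\partial_{\bar\zeta}|\zeta|^2=\overline\Xi\zeta=0,\qquad\partial_\zeta\partial_{\bar\zeta}|\zeta|^2=1 .$$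
(The first holds on $M$ because $B$ and $\bar\zeta$ both vanish there.) So along $M$, $i\partial\bar\partial(\chi|\zeta|^2)\ge0$ with kernel exactly $TM$, where $i\Theta(h_0)>0$. By compactness of $M$, for $C'$ large $h_0e^{-C'\chi|\zeta|^2}$ has positive curvature along $M$, hence on a neighborhood $U$ of $M$.

**Step 3: the rest of $Z$.** The curvature of $h_0e^{-C'\chi|\zeta|^2}$ is zero for small $t$. On the remaining compact part of $Z\setminus U$ we have $i\partial\bar\partial\psi>0$. As $\psi$ is psh on $Z$ and strictly psh off $M$, $\hat h=h_0e^{-C'\chi|\zeta|^2-C\psi}$ has positive curvature everywhere for $C$ large, and it equals $e^{-C\psi}=\tau^C$ for small $t$. $\square$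

## 9. Solving the $\bar\partial$-equation with prescribed vanishing on the zero section

We now prove Theorem C. Let $k\ge2$, $a=n(z)e^{ik\theta}\in\Omega_k$, $(\mu_-+c_{-1})a=0$.

**Step 1: an approximate solution and its error.** With $\chi$ as in Lemma 10, let
$$\Theta_0=\chi E^{-1}n\zeta^k\,\omega_0=\chi e^\rho n\zeta^{k-2}\omega_0 .$$
Its function is $\chi e^{-kt}a$, so by the coordinate independence in Section 6 it is a globally defined $(2,0)$-form, smooth (as $k\ge2$) with compact support. Near $M$, $\nu=n\zeta^k$, and by (12)–(14)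
$$\bar\partial\Theta_0=-E^{-1}\big(0\cdot\zeta^k+\ast\,\zeta^{k+1}+\ast\,\zeta^{k+2}\big)\,d\zeta\wedge dz\wedge d\bar z=\zeta^{k-1}\cdot(\text{smooth}).$$
The coefficient of $\zeta^k$ vanishes because it is $e^\rho e^{-i(k-1)\theta}(\mu_-+c_{-1})a$; this is where the hypothesis on $a$ enters.

**Step 2: dividing the error.** We want a correction vanishing to order $k-1$ on $M$, so we divide by $\sigma_M^{k-1}$. A local holomorphic defining function $\xi$ of $M$ satisfies $\xi_{\bar\zeta}=0$, $\xi|_{\zeta=0}=0$, and $\xi_\zeta\ne0$ on $M$. So $\xi=\zeta\int_0^1\xi_\zeta(z,s\zeta)\,ds=\zeta\cdot(\text{smooth, nonvanishing})$ near $M$. Hence $G:=\sigma_M^{-(k-1)}\bar\partial\Theta_0$ is a smooth, compactly supported $(2,1)$-form with values in $L:=\mathcal O(-(k-1)M)$. It is $\bar\partial$-closed off $M$, hence everywhere by continuity.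

**Step 3: a complete Kähler metric.** Give $L$ the metric $\hat h^{k-1}$ and $Z$ the Kähler metric $\omega=i\Theta(L)>0$. For small $t$, $\omega=(k-1)C\,i\partial\bar\partial\varphi\ge\frac12(k-1)C\,i\partial\varphi\wedge\bar\partial\varphi$ by Lemma 7. In an $\omega$-unitary coframe the form $i\partial\varphi\wedge\bar\partial\varphi$ has the single nonzero eigenvalue $|\partial\varphi|_\omega^2$ (if any), so $|\partial\varphi|^2_\omega\le2/((k-1)C)$ there. As $\psi=\varphi$ for small $t$ and the rest of $Z$ is compact, $|d\psi|_\omega$ is bounded on $Z$. So $\psi$ is Lipschitz for the $\omega$-distance; as it is an exhaustion, $\omega$-bounded sets are relatively compact, and $\omega$ is complete.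

**Step 4: $L^2$ solution.** The Andreotti–Vesentini–Hörmander theorem (Demailly, *Complex Analytic and Differential Geometry*, Thm VIII.4.5) states: let $(Z,\omega)$ be a complete Kähler $n$-manifold and $L$ a Hermitian line bundle such that $A=[i\Theta(L),\Lambda_\omega]$ is positive definite on $L$-valued $(n,1)$-forms; if $G$ is a $\bar\partial$-closed $L^2$ $L$-valued $(n,1)$-form with $\int\langle A^{-1}G,G\rangle<\infty$, then there is an $L^2$ form $v$ with $\bar\partial v=G$ and $\int|v|^2\le\int\langle A^{-1}G,G\rangle$.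

Here $n=2$ and $i\Theta(L)=\omega$. As $[\omega\wedge\cdot\,,\Lambda_\omega]=(p+q-n)\,\mathrm{Id}$ on $(p,q)$-forms, $A=\mathrm{Id}$ on $(2,1)$-forms, and $G$ is smooth with compact support. We obtain an $L$-valued $(2,0)$-form $v$ with $\bar\partial v=G$ and $\|v\|_{L^2}<\infty$; it is smooth by ellipticity of $\bar\partial$ on $(2,0)$-forms.

**Step 5: the holomorphic form.** The $(2,0)$-form
$$\Theta_1:=\Theta_0-\sigma_M^{k-1}v=s\,\omega_0$$
satisfies $\bar\partial\Theta_1=\bar\partial\Theta_0-\sigma_M^{k-1}G=0$, so it is holomorphic on $Z$. Near $M$, $\sigma_M^{k-1}v=O(\zeta^{k-1})\omega_0$, whose function is $O(\zeta^{k+1})$ because $E=\zeta^2e^{-\rho}$. So the function $\nu=Es$ of $\Theta_1$, which is fiberwise holomorphic, satisfies $\nu=n\zeta^k+O(\zeta^{k+1})$. Hence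
$$\nu=\sum_{j\ge k}n_j\zeta^j=\sum_{j\ge k}e^{-jt}\nu_j\quad\text{on }|\zeta|<1,$$
with $\nu_j=n_je^{ij\theta}\in\Omega_j$ smooth by Cauchy's formula, globally defined since $\nu$ is, and $\nu_k=a$. As $\Theta_1$ is holomorphic, (9) holds for all $j$, with $\nu_j=0$ for $j<k$.

**Step 6: polynomial growth.** Choose $t_1>0$ so small that for $t<t_1$ we have $\chi=0$ and $\hat h=\tau^C$. There $\Theta_1=-\sigma_M^{k-1}v$. The $L^2$ norm of an $L$-valued $(2,0)$-form does not depend on $\omega$: up to a universal constant, $|v|^2dV_\omega$ is $|v\wedge\bar v|$ taken with the metric of $L$. So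
$$\int_{\{t<t_1\}}|\Theta_1\wedge\overline{\Theta_1}|\,\tau^{(k-1)C}<\infty .$$
We rewrite this in $(t,x,v)$. Since $\alpha_1\wedge\overline{\alpha_1}=(1-|\zeta|^4)\,dz\wedge d\bar z$ and $\alpha_2\wedge\overline{\alpha_2}\equiv d\zeta\wedge d\bar\zeta$ modulo $dz,d\bar z$,
$$|\omega_0\wedge\overline{\omega_0}|=(1-|\zeta|^4)\,|dz\,d\bar z\,d\zeta\,d\bar\zeta| .$$
Also $|s|^2=|\nu|^2e^{2\rho}|\zeta|^{-4}$, $|d\zeta\,d\bar\zeta|=2|\zeta|^2\,dt\,d\theta$, $|dz\,d\bar z|=2\,dx\,dy$, and $d\Sigma=e^{2\rho}dx\,dy\,d\theta$. Therefore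
$$|\Theta_1\wedge\overline{\Theta_1}|=4|\nu|^2|\zeta|^{-2}(1-e^{-4t})\,d\Sigma\,dt .$$
Here $|\zeta|^{-2}\ge1$, and $1-e^{-4t}$ and $\tau=te^h$ are bounded below by constants times $t$ for $t<t_1$. With $N=1+(k-1)C$, and by orthogonality of the modes,
$$\int_0^{t_1}\!\!\int_{SM}|\nu(t,\cdot)|^2t^N\,d\Sigma\,dt=\sum_{j\ge k}\|\nu_j\|^2\int_0^{t_1}e^{-2jt}t^N\,dt<\infty .$$
Since $\int_0^{t_1}e^{-2jt}t^N\,dt=(2j)^{-N-1}\int_0^{2jt_1}e^{-s}s^N\,ds\ge\mathrm{const}\cdot j^{-N-1}$ with a positive constant, $\|\nu_j\|=O(j^{(N+1)/2})$.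

**Step 7: invariance.** For smooth $u$, the norms of the modes $u_{-j}$ and of $\mu_\pm u_{-j}$, which are modes of the smooth functions $\mu_\pm u$, decay rapidly in $j$. So $\int u\,\nu:=\sum_j\int u_{-j}\nu_j\,d\Sigma$ defines a distribution $\nu=\sum_{j\ge k}\nu_j$, and the sums
$$\sum_j\int(\mu_+u_{-j-1})\nu_j\,d\Sigma,\qquad\sum_j\int(\mu_-u_{-j+1})\nu_j\,d\Sigma,\qquad\sum_jij\int fu_{-j}\nu_j\,d\Sigma$$
converge absolutely. Integrating by parts with (4) in each term of the first two, and shifting the index, they become $-\sum_j\int u_{-j}(\mu_++c_1)\nu_{j-1}\,d\Sigma$ and $-\sum_j\int u_{-j}(\mu_-+c_{-1})\nu_{j+1}\,d\Sigma$. Since $(Fu)_{-j}=\mu_+u_{-j-1}+\mu_-u_{-j+1}-ijfu_{-j}$,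
$$\int(Fu)\,\nu=-\sum_j\int u_{-j}\big[(\mu_++c_1)\nu_{j-1}+(\mu_-+c_{-1})\nu_{j+1}+ijf\nu_j\big]d\Sigma=0$$
by (9). This proves Theorem C. By Proposition 5, Theorems B and A follow: the X-ray transform $I$ is s-injective for every Anosov thermostat. $\square$
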